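# Volume and $Q$-curvature on closed hyperbolic manifolds: a comparison that holds only in dimension four

Throughout, manifolds are connected, metrics are smooth, and $\Delta$ is the nonpositive Laplacian. A closed hyperbolic manifold is a closed Riemannian manifold of constant sectional curvature $-1$. We write $V_M(g)$ for the volume of $(M,g)$.

## 1. Dimension four: a volume bound from Gauss–Bonnet

On a closed Riemannian $4$-manifold, Branson's $Q$-curvature is the function
$$Q_g=-\tfrac16\Delta_gR_g-\tfrac12|Ric_g|_g^2+\tfrac16R_g^2 ,$$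
where $R_g$ is the scalar curvature and $Ric_g$ the Ricci tensor. For a hyperbolic metric $\bar g$ we have $Ric=-3\bar g$, $|Ric|^2=36$, $R=-12$, so $Q_{\bar g}=-18+24=6$.

Suppose that $(M^4,\bar g)$ is closed hyperbolic and that $g$ is any other metric on $M$ with $Q_g\ge Q_{\bar g}$ at every point. Is the volume of $g$ at most that of $\bar g$? In dimension four the answer is yes, and the proof is short.

**Proposition 1 ($n=4$).** If $(M^4,\bar g)$ is closed hyperbolic and $Q_g\ge Q_{\bar g}$ pointwise, then $V_M(g)\le V_M(\bar g)$.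

**Proof.** The Chern–Gauss–Bonnet theorem in dimension four says
$$8\pi^2\chi(M)=\int_M\Big(\tfrac14|W_g|^2-\tfrac12|Ric_g|^2+\tfrac16R_g^2\Big)dV_g=\int_M\Big(\tfrac14|W_g|^2+Q_g\Big)dV_g ,$$
where $W_g$ is the Weyl tensor; the second equality holds because $\int\Delta_gR_g\,dV_g=0$. A hyperbolic metric is locally conformally flat, so $W_{\bar g}=0$. Hence
$$6\,V_M(g)\le\int_MQ_g\,dV_g\le8\pi^2\chi(M)=\int_MQ_{\bar g}\,dV_{\bar g}=6\,V_M(\bar g).\qquad\blacksquare$$

The proof uses one special feature: in dimension four the integral of $Q$ is bounded above by a topological number, and $\bar g$ attains the bound. In other dimensions that tool is gone. What happens to the comparison?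

## 2. The comparison in dimension $n$, and what is true

**Definition.** For a closed $(M^n,g)$ with $n\ge3$,
$$Q_g=-\frac{1}{2(n-1)}\Delta_g R_g-\frac{2}{(n-2)^2}|Ric_g|_g^2+\frac{n^3-4n^2+16n-16}{8(n-1)^2(n-2)^2}R_g^2 .$$

*Example: hyperbolic metrics and unit spheres.* For $\bar g$ hyperbolic, $Ric=-(n-1)\bar g$, $|Ric|^2=n(n-1)^2$, $R=-n(n-1)$, so
$$Q_{\bar g}=\frac{n}{8(n-2)^2}\big[-16(n-1)^2+n(n^3-4n^2+16n-16)\big]=\frac{n}{8(n-2)^2}\big[n^4-4n^3+16n-16\big].$$
Since $(n-2)^3(n+2)=(n^3-6n^2+12n-8)(n+2)=n^4-4n^3+16n-16$, we get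
$$Q_{\bar g}=\frac{n(n^2-4)}8=:q_0>0 .$$
When $R$ is constant, $Q$ is quadratic in the curvature. The unit round sphere, with $Ric=(n-1)g$, therefore has the *same* value $Q=q_0$: $Q$ does not see the sign of the curvature here. Keep this in mind.

*Example: scaling.* For a constant $c>0$, $Q_{cg}=c^{-2}Q_g$ and $V_M(cg)=c^{n/2}V_M(g)$. So for $g=c\bar g$ the condition $Q_g\ge q_0$ means $c\le1$, and then $V_M(g)\le V_M(\bar g)$.

The following conjecture comes from Yueh-Ju Lin and Wei Yuan, "Deformations of Q-curvature II", arXiv:2102.05871 (2021).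

**Conjecture.** For any $n\ge3$, let $(M^n,\bar g)$ be a closed hyperbolic manifold. If $g$ is a metric on $M$ with $Q_g\ge Q_{\bar g}$ pointwise, then $V_M(g)\le V_M(\bar g)$.

It is false, and the failure is drastic. These are the theorems we prove.

**Theorem 1.** Let $n\ge5$ and let $(M^n,\bar g)$ be any closed hyperbolic manifold. For every $\Lambda$ there is a metric $g$ conformal to $\bar g$ with $Q_g\ge Q_{\bar g}$ on $M$ and $V_M(g)>\Lambda$.

**Theorem 2.** Let $n\ge5$ and let $(M^n,g_0)$ be any closed Riemannian manifold with $Q_{g_0}>0$. For all $q,\Lambda>0$ there is $g$ conformal to $g_0$ with $Q_g\ge q$ and $V_M(g)>\Lambda$.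

For dimension three we need one more notion.

**Definition.** Let $M=\mathbb H^3/\Gamma$ be closed hyperbolic, and let $\gamma\in\Gamma$ be a nontrivial element with axis $A$ (the geodesic along which $\gamma$ translates). The closed geodesic $A/\langle\gamma\rangle$ has an *embedded tube of radius $\rho$* if $\{r<\rho\}/\langle\gamma\rangle$, where $r=d(\cdot,A)$, maps injectively to $M$. (For example, we show in Section 10 that a shortest closed geodesic of length $\ell$ has an embedded tube of radius $\ell/4$.)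

**Theorem 3.** There is a universal $\rho_0$ such that, if a closed hyperbolic $(M^3,\bar g)$ contains a closed geodesic with an embedded tube of radius $\rho\ge\rho_0$, then for every $\Lambda$ there is $g$ conformal to $\bar g$ with $Q_g\ge Q_{\bar g}$ and $V_M(g)>\Lambda$. The hypothesis holds if the shortest closed geodesic has length $\ge4\rho_0$; hence every closed hyperbolic $3$-manifold has a finite cover to which the conclusion applies.

Closed hyperbolic manifolds exist in every dimension (a classical fact). So Proposition 1 and Theorems 1 and 3 together give: *for a given $n\ge3$, the conjectured statement for all closed hyperbolic $n$-manifolds is true if and only if $n=4$.* What the theorems do not decide is the case of an individual closed hyperbolic $3$-manifold that has no tube of radius $\rho_0$.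

Theorem 1 is the case $g_0=\bar g$, $q=q_0$ of Theorem 2. We prove it first because on a hyperbolic manifold there are no error terms.

## 3. The Paneitz operator and a bound that is one power short

We look for $g$ inside the conformal class of $\bar g$, because there $Q$ is governed by a linear operator. For $n\ge3$, $n\ne4$, the Paneitz operator (Paneitz, SIGMA 4 (2008) 036; Branson, Math. Scand. 57 (1985); see also Djadli–Hebey–Ledoux, Duke Math. J. 104 (2000)) is
$$P_g=\Delta_g^2-\mathrm{div}_g\Big(\big(\tfrac{(n-2)^2+4}{2(n-1)(n-2)}R_g\,g-\tfrac4{n-2}Ric_g\big)d\,\cdot\Big)+\tfrac{n-4}2Q_g .$$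
It is conformally covariant: for $u>0$ and $\hat g=u^{4/(n-4)}g$,
$$P_{\hat g}\psi=u^{-p}P_g(u\psi),\qquad p:=\frac{n+4}{n-4}.$$
Since $P_g1=\frac{n-4}2Q_g$, taking $\psi=1$ gives
$$Q_{\hat g}=\tfrac2{n-4}\,u^{-p}P_gu,\qquad dV_{\hat g}=u^{\frac{2n}{n-4}}dV_g=u^{p+1}dV_g. \tag{1}$$
For the flat metric $P=\Delta^2$.

**A computation on $\mathbb R^n$.** Let $f_\beta(x)=(1+|x|^2)^{-\beta}$. Then $\nabla f_\beta=-2\beta x f_{\beta+1}$, so $\Delta f_\beta=-2\beta nf_{\beta+1}+4\beta(\beta+1)|x|^2f_{\beta+2}$. Writing $|x|^2f_{\beta+2}=f_{\beta+1}-f_{\beta+2}$,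
$$-\Delta f_\beta=2\beta(n-2-2\beta)f_{\beta+1}+4\beta(\beta+1)f_{\beta+2}.$$
Apply this twice. The coefficient of $f_{b+3}$ in $\Delta^2f_b$ is
$$8b(b+1)(b+2)\big[(n-2-2b)+(n-6-2b)\big]=16b(b+1)(b+2)(n-4-2b),$$
and altogether
$$\begin{aligned}\Delta^2f_b={}&4b(b+1)(n-2-2b)(n-4-2b)f_{b+2}+16b(b+1)(b+2)(n-4-2b)f_{b+3}\\&+16b(b+1)(b+2)(b+3)f_{b+4}.\end{aligned}\tag{2}$$

*Example: the round sphere again.* In stereographic coordinates the unit sphere is $\big(\frac2{1+|x|^2}\big)^2|dx|^2=u^{4/(n-4)}|dx|^2$ with $u=2^bf_b$, $b=\frac{n-4}2$. The first two terms of (2) vanish, $bp=\frac{n+4}2=b+4$, and (1) gives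
$$Q=\tfrac2{n-4}2^{-4}\cdot16b(b+1)(b+2)(b+3)=\tfrac2{n-4}\cdot\tfrac1{16}(n-4)(n-2)n(n+2)=q_0,$$
as it should.

**A first-order test.** Put $g_t=(1+tv)^{4/(n-4)}\bar g$. By (1), the derivative of $Q$ at $t=0$ is $\dot Q=\frac2{n-4}\big(P_{\bar g}v-p\,\frac{n-4}2q_0v\big)$. The higher-order part of $P_{\bar g}$ is a divergence, so $\int P_{\bar g}v=\frac{n-4}2q_0\int v$. Therefore
$$\int_M\dot Q\,dV_{\bar g}=(1-p)q_0\int_Mv\,dV_{\bar g}=-\frac{8q_0}{n-4}\int_Mv\,dV_{\bar g},\qquad \dot V=\frac{2n}{n-4}\int_M v\,dV_{\bar g}=-\frac n{4q_0}\int_M\dot Q\,dV_{\bar g}.$$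
If $\dot Q\ge0$ then $\dot V\le0$. So to first order the conjecture holds in conformal directions, for every $n\ne4$. A counterexample of this kind must leave the perturbative regime.

**Replacing Gauss–Bonnet by integration.** Let $n\ge5$ and $g=u^{4/(n-4)}\bar g$ with $Q_g\ge q_0$. By (1), $P_{\bar g}u\ge\frac{n-4}2q_0u^p$. Integrate:
$$\int u^p\,dV_{\bar g}\le\int u\,dV_{\bar g}\le\Big(\int u^p\,dV_{\bar g}\Big)^{1/p}V_M(\bar g)^{1-1/p},\qquad\text{so}\qquad\int_Mu^p\,dV_{\bar g}\le V_M(\bar g).$$
This resembles what we want, but the volume of $g$ is $\int u^{p+1}dV_{\bar g}$. We are short by exactly one power, and nothing in the argument bounds the higher power. The gap also tells us where to look. A function of height $\lambda^{-(n-4)/2}$ on a ball of radius $\lambda$ contributes about $\lambda^{-n}\lambda^n=1$ to $\int u^{p+1}$, and only about $\lambda^{-(n+4)/2}\lambda^n=\lambda^{(n-4)/2}\to0$ to $\int u^p$. Concentrated bubbles cost nothing in the integral we control and add a fixed amount of volume.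

## 4. Dimension $n\ge5$: the round bubble decays too fast in $\Delta^2$

Let $n\ge5$. Hyperbolic space is the unit ball with the metric
$$w^{4/(n-4)}|dx|^2,\qquad w=\Big(\frac2{1-|x|^2}\Big)^{(n-4)/2}.$$
Put $u=1+\varphi$ with $\varphi=F/w\ge0$ near a point. Then $P_{\bar g}\varphi=w^{-p}\Delta^2F$ by covariance and $P_{\bar g}u=\frac{n-4}2q_0+P_{\bar g}\varphi$ by linearity, so
$$Q_g\ge q_0\iff P_{\bar g}\varphi\ge\tfrac{n-4}2q_0\big[(1+\varphi)^p-1\big].\tag{3}$$
Where $\varphi$ is large, the right side behaves like $\varphi^p$; where $\varphi$ is small, like $p\varphi$. We need $P_{\bar g}\varphi$ to beat both.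

**The obvious bubble.** The round sphere has $Q=q_0$, so try its conformal factor at scale $\lambda$:
$$F=\tau\lambda^{(n-4)/2}(\lambda^2+|x|^2)^{-(n-4)/2}.$$
By (2) and scaling, $\Delta^2F=C_n\lambda^4(\lambda^2+|x|^2)^{-4}F$ with $C_n=(n-4)(n-2)n(n+2)$. Look at the sphere $|x|=a\sqrt\lambda$ with $a$ fixed and $\lambda\to0$. There $\varphi\to\varphi_a:=2^{-(n-4)/2}\tau a^{-(n-4)}$. Since $w(0)^{1-p}=2^{-4}$ and $\lambda^4(\lambda^2+a^2\lambda)^{-4}=(\lambda+a^2)^{-4}\to a^{-8}$, we get
$$P_{\bar g}\varphi\to\tfrac{C_n}{16}a^{-8}\varphi_a .$$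
The right side of (3) tends to a limit that is at least $\frac{n-4}2q_0\,p\,\varphi_a=\frac{C_n}{16}\,p\,\varphi_a$. As $p>1$, (3) fails for every $a\ge1$ once $\lambda$ is small, and the deficit at fixed $a$ does not tend to $0$ with $\lambda$. Repairing it by a constant rescaling would cost a fixed proportion of the volume.

**The way out.** The failure comes from the vanishing of the $f_{b+2}$ coefficient in (2) at $b=\frac{n-4}2$. Lower $b$ slightly and that coefficient becomes positive, so that $\Delta^2F/F\ge c(\lambda^2+|x|^2)^{-2}$, which is *large* on the whole small ball. We must not lower $b$ so far that the bubble stops concentrating. With the normalization that gives height of order $\lambda^{-(n-4)/2}$, the bubble is of order $\lambda^{2b-(n-4)/2}$ at fixed distance, so we need $b>\frac{n-4}4$. The window is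
$$\frac{n-4}4<b<\frac{n-4}2 .\tag{4}$$

## 5. Proof of Theorem 1

Let $n\ge5$ and fix $b$ in the window (4). All coefficients in (2) are positive, so $\Delta^2f_b\ge c_bf_{b+2}$ with $c_b=4b(b+1)(n-2-2b)(n-4-2b)>0$. If $F=A(\lambda^2+|x|^2)^{-b}=A\lambda^{-2b}f_b(x/\lambda)$, then $\Delta^2F=A\lambda^{-2b-4}(\Delta^2f_b)(x/\lambda)$, hence
$$\Delta^2F\ge c_b(\lambda^2+|x|^2)^{-2}F .\tag{5}$$

**Step 1: the construction.** *Purpose: plant $N$ bubbles on $M$.* For $|x|\le\frac12$ we have $1\le w\le W:=(8/3)^{(n-4)/2}$. Fix $N\in\mathbb N$ and distinct points $x_1,\dots,x_N\in M$. For $r_0\le\frac14$ small, the $x_i$ have disjoint neighborhoods isometric to $\{|x|<2r_0\}$ with the metric $w^{4/(n-4)}|dx|^2$, with $x_i$ at $0$. Let $\chi$ be a smooth cutoff with $0\le\chi\le1$, $\chi=1$ for $|x|\le r_0$ and $\chi=0$ for $|x|\ge\frac32r_0$. For $0<\lambda\le r_0$ and $\tau>0$ put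
$$F_\lambda=\tau\lambda^{2b-\frac{n-4}2}(\lambda^2+|x|^2)^{-b},\qquad\varphi=w^{-1}\chi F_\lambda\ \text{near each }x_i,\quad\varphi=0\text{ elsewhere},$$
$$u=1+\varphi,\qquad g=u^{4/(n-4)}\bar g .$$

**Step 2: the inner balls $|x|\le r_0$.** *Purpose: get $Q_g\ge q_0$ exactly, for all $\lambda\le r_0$.* Here $\varphi=F_\lambda/w$, so by covariance, (5), and $w^{1-p}\ge W^{1-p}$ (as $p>1$),
$$P_{\bar g}\varphi=w^{-p}\Delta^2F_\lambda\ge w^{-p}c_b(\lambda^2+|x|^2)^{-2}w\varphi\ge c_1(\lambda^2+|x|^2)^{-2}\varphi,\qquad c_1=c_bW^{1-p}.$$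
For the right side of (3), the mean value theorem and $1+\varphi\le2\max(1,\varphi)$ give
$$(1+\varphi)^p-1\le p\varphi(1+\varphi)^{p-1}\le p\,2^{p-1}\varphi\,(1+\varphi^{p-1}).$$
So $Q_g\ge q_0$ follows from
$$c_1(\lambda^2+|x|^2)^{-2}\ge C_2(1+\varphi^{p-1}),\qquad C_2=\tfrac{n-4}2\,q_0\,p\,2^{p-1}.\tag{6}$$
Now $p-1=\frac8{n-4}$. Put $\kappa=\frac{8b}{n-4}-2$, which is positive by the left half of (4). The power of $\lambda$ in $F_\lambda^{p-1}$ is $\big(2b-\frac{n-4}2\big)\frac8{n-4}=2\kappa$, and $b(p-1)=\kappa+2$. Since $w\ge1$ and $\lambda^{2\kappa}\le(\lambda^2+|x|^2)^\kappa$,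
$$\varphi^{p-1}\le F_\lambda^{p-1}=\tau^{p-1}\lambda^{2\kappa}(\lambda^2+|x|^2)^{-\kappa-2}\le\tau^{p-1}(\lambda^2+|x|^2)^{-2}.$$
Hence (6) holds if each summand on its right takes at most half of the left side. For $\varphi^{p-1}$ this is guaranteed by $C_2\tau^{p-1}\le c_1/2$. For the summand $1$ it is guaranteed by $4r_0^4\le c_1/(2C_2)$, because $(\lambda^2+|x|^2)^2\le4r_0^4$. Fix $\tau$ satisfying the first condition, depending only on $n$ and $b$. Then shrink $r_0$ to satisfy the second.

**Step 3: the rest of $M$.** *Purpose: show that $Q_g$ falls below $q_0$ by at most a quantity tending to $0$.* For $r_0\le|x|\le\frac32r_0$, with $r_0$ fixed, $\varphi=O(\lambda^{2b-(n-4)/2})$ in $C^4$, and the exponent is positive. So $u\to1$ in $C^4$ and, by (1), $Q_g\to q_0$ uniformly there as $\lambda\to0$. Outside these regions $u=1$ and $Q_g=q_0$. Therefore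
$$Q_g\ge q_0-\eta_\lambda\ \text{ on }M,\qquad0\le\eta_\lambda\to0\ \text{ as }\lambda\to0 .$$

**Step 4: the volume.** *Purpose: each bubble adds a fixed amount.* Since $(1+\varphi)^{p+1}\ge1+\varphi^{p+1}$ and $dV_{\bar g}=w^{p+1}dx$, and since $\chi=1$ on $|x|\le\lambda\le r_0$,
$$V_M(g)\ge V_M(\bar g)+N\int_{|x|\le\lambda}F_\lambda^{\frac{2n}{n-4}}dx .$$
On $|x|\le\lambda$ we have $F_\lambda\ge\tau\lambda^{2b-\frac{n-4}2}(2\lambda^2)^{-b}=\tau2^{-b}\lambda^{-(n-4)/2}$. So each integral is at least $v_1:=\omega_n(\tau2^{-b})^{2n/(n-4)}>0$, where $\omega_n$ is the volume of the unit ball in $\mathbb R^n$. The number $v_1$ depends only on $n$ and $b$; in particular it does not depend on $N$, $r_0$ or $\lambda$.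

**Step 5: removing $\eta_\lambda$.** For $\eta_\lambda<q_0$ let $g'=(1-\eta_\lambda/q_0)^{1/2}g$. Then
$$Q_{g'}=(1-\eta_\lambda/q_0)^{-1}Q_g\ge q_0,\qquad V_M(g')\ge(1-\eta_\lambda/q_0)^{n/4}\big(V_M(\bar g)+Nv_1\big).$$
Choose $N$ with $V_M(\bar g)+Nv_1>\Lambda$, and then $\lambda$ small. $\blacksquare$

A single bubble already disproves the conjecture for $n\ge5$: with $N=1$ and $\lambda$ small, $V_M(g')>V_M(\bar g)$.

## 6. An arbitrary metric with $Q>0$, $n\ge5$

The hyperbolic metric entered Section 5 only through the exact formula $P_{\bar g}\varphi=w^{-p}\Delta^2F$. For a general metric this becomes approximate, and the task is to see that the error is of lower order than (5).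

**Proof of Theorem 2.** Multiply $g_0$ by a constant so that $\min Q_{g_0}=q$. Keep $b$, $\chi$ and $F_\lambda$ as in Section 5. Use geodesic normal coordinates at distinct points $x_1,\dots,x_N$, replace $w$ by $1$, so $\varphi=\chi F_\lambda$, and put $g=u^{4/(n-4)}g_0$ with $u=1+\varphi$.

**Step 1: the operator in normal coordinates.** *Purpose: compare $P_{g_0}$ with the flat bilaplacian.* Write $\Delta_{g_0}=g^{ij}\partial_{ij}+b^k\partial_k$. In normal coordinates $g^{ij}-\delta^{ij}=O(|x|^2)$, so $\partial g^{ij}=O(|x|)$ and $b^k=O(|x|)$. Squaring, the fourth-order part of $\Delta_{g_0}^2$ is $g^{ij}g^{lm}\partial_{ijlm}$, which differs from the flat one by $O(|x|^2)$. The third-order part is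
$$2g^{ij}(\partial_ig^{lm})\partial_{jlm}+g^{ij}b^m\partial_{ijm}+b^kg^{lm}\partial_{klm},$$
with coefficients $O(|x|)$. Everything else in $\Delta_{g_0}^2$, and the remaining terms of $P_{g_0}$, have order at most two and bounded coefficients. Thus
$$P_{g_0}-\Delta^2_{\mathbb R^n}=\sum_{|\alpha|\le4}a_\alpha\partial^\alpha,\qquad a_\alpha=\begin{cases}O(|x|^2)&|\alpha|=4,\\O(|x|)&|\alpha|=3,\\O(1)&|\alpha|\le2,\end{cases}$$
with constants uniform in the center, since $M$ is compact.

**Step 2: the error on the bubble.** *Purpose: keep half of (5).* By induction $\partial^\alpha f_b=p_\alpha f_{b+|\alpha|}$ with a polynomial $p_\alpha$ of degree at most $|\alpha|$. So $|\partial^\alpha f_b|\le C(1+|x|^2)^{-|\alpha|/2}f_b$, and by scaling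
$$|\partial^\alpha F_\lambda|\le C(\lambda^2+|x|^2)^{-|\alpha|/2}F_\lambda .$$
With $\sigma=\lambda^2+|x|^2\le1$, the terms with $|\alpha|=4,3,2,1,0$ are bounded by $C F_\lambda$ times $\sigma\cdot\sigma^{-2}$, $\sigma^{1/2}\sigma^{-3/2}$, $\sigma^{-1}$, $\sigma^{-1/2}$, $1$. Each of these factors is at most $\sigma^{-1}$. Hence
$$|P_{g_0}F_\lambda-\Delta^2_{\mathbb R^n}F_\lambda|\le C(\lambda^2+|x|^2)^{-1}F_\lambda ,$$
where $C$ depends only on $(M,g_0)$, $n$ and $b$. Together with (5),
$$P_{g_0}F_\lambda\ge(\lambda^2+|x|^2)^{-2}\big[c_b-C(\lambda^2+|x|^2)\big]F_\lambda\ge\tfrac{c_b}2(\lambda^2+|x|^2)^{-2}F_\lambda$$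
for $\lambda,|x|\le r_0$, as soon as $2Cr_0^2\le c_b/2$.

**Step 3: the curvature.** *Purpose: rerun Steps 2 and 3 of Section 5.* On $|x|\le r_0$,
$$P_{g_0}u=\tfrac{n-4}2Q_{g_0}+P_{g_0}F_\lambda\ge\tfrac{n-4}2q+P_{g_0}F_\lambda .$$
So $Q_g\ge q$ follows from $P_{g_0}F_\lambda\ge\frac{n-4}2q\,[(1+F_\lambda)^p-1]$. This follows from (6) with $c_1=c_b/2$ and $C_2=\frac{n-4}2q\,p\,2^{p-1}$, and the argument for (6) used only $\varphi\le F_\lambda$ and the two conditions on $\tau$ and $r_0$. Now $\tau$ depends on $n,b,q$ only. On $r_0\le|x|\le\frac32r_0$, $u\to1$ in $C^4$, so $Q_g-Q_{g_0}\to0$ uniformly. Elsewhere $Q_g=Q_{g_0}\ge q$. So $Q_g\ge q-\eta_\lambda$ with $0\le\eta_\lambda\to0$.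

**Step 4: volume and rescaling.** For $r_0$ small, $dV_{g_0}\ge\frac12dx$ near the $x_i$, so $V_M(g)\ge V_M(g_0)+\frac12Nv_1$ with $v_1=\omega_n(\tau2^{-b})^{2n/(n-4)}$ independent of $N$. The metric $g'=(1-\eta_\lambda/q)^{1/2}g$ has $Q_{g'}\ge q$ and $V_M(g')\ge(1-\eta_\lambda/q)^{n/4}\cdot\frac12Nv_1$. Take $N$ large, then $\lambda$ small. $\blacksquare$

## 7. Dimension three: negative powers and a reversed inequality

For $n=3$ we have $n-4=-1$, $p=-7$, $q_0=\frac{15}8$. By (1), for $g=u^{-4}\bar g$ we have $Q_g=-2u^7P_{\bar g}u$ and $dV_g=u^{-6}dV_{\bar g}$, so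
$$Q_{u^{-4}\bar g}\ge q_0\iff-u^7P_{\bar g}u\ge\tfrac{15}{16}.\tag{7}$$
The coefficients are $\frac{(n-2)^2+4}{2(n-1)(n-2)}R=\frac54(-6)=-\frac{15}2$ and $-\frac4{n-2}Ric=8\bar g$, so
$$P:=P_{\bar g}=\Delta^2-\tfrac12\Delta-\tfrac{15}{16},\qquad P1=-\tfrac{15}{16}.$$

**Why Section 5 does not carry over.** The window (4) becomes $-\frac14<b<-\frac12$, which is empty. What happens concretely is this. Volume concentrates where $u$ is *small*. To have volume of order $1$ on a ball of radius $\varepsilon$ we need $u$ of order $\varepsilon^{1/2}$ there. The round-sphere factor with that size at its center is a constant times $\varepsilon^{-1/2}\sqrt{\varepsilon^2+|x|^2}$. It *grows* away from the point and is of order $\varepsilon^{-1/2}$ at distance $1$. So it cannot be attached to $u\approx1$. Integrating (7) gives $\int u^{-7}\le\int u$, which puts no upper limit on $u$.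

**The idea.** Let $u$ be huge away from the bubbles. Suppose $\hat u>0$ satisfies $P\hat u\le-\frac12$ on some region. For $u=m\hat u$,
$$-u^7Pu=m^8\hat u^7(-P\hat u),$$
and (7) holds on any compact part of that region once $m$ is large. Geometrically, most of $M$ is shrunk to almost nothing. All the volume must come from points where $\hat u$ vanishes. There we want $\hat u$ to look like a cone $\alpha|x|$, which we smooth to $\alpha\sqrt{\varepsilon^2+|x|^2}$, the round-sphere factor. Its bilaplacian has the favorable sign: (2) with $n=3$, $b=-\frac12$ (so $n-4-2b=0$) and scaling give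
$$\Delta^2\sqrt{\varepsilon^2+|x|^2}=-15\,\varepsilon^4(\varepsilon^2+|x|^2)^{-7/2}.\tag{8}$$

Each such point will yield a universal amount of volume. Unlike for $n\ge5$, the original volume is lost, so one point is not evidently enough; we want arbitrarily many. This is the real difficulty: we need a function $\hat u\ge0$ with $P\hat u<0$ away from $N$ points, vanishing at *all* $N$ points and nowhere else, with a conical zero at each. A sum $1-\sum c_j\cdot(\text{kernel at }p_j)$ has $P=-\frac{15}{16}$ off the points, but for points in general position nothing makes it vanish at each $p_j$ and stay positive between them. Symmetry can do this: equally spaced points along a closed geodesic all look alike, provided that the geodesic has a neighborhood with the symmetry of its lift to $\mathbb H^3$. That is what the tube is for.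

## 8. The kernel on $\mathbb H^3$ and its sum along a geodesic

In the ball model centered at a point $p\in\mathbb H^3$, with $d=d(\cdot,p)$, the metric is $w^{-4}|dx|^2$, where
$$w=\Big(\frac{1-|x|^2}2\Big)^{1/2}=\frac1{\sqrt2\cosh(d/2)},\qquad|x|=\tanh(d/2),$$
$$P\psi=w^7\Delta^2(w\psi),\qquad dV_{\bar g}=w^{-6}dx.\tag{9}$$

**Step 1: the kernel.** *Purpose: a function killed by $P$ off $p$, with a downward cone at $p$, decreasing and convex in the distance.* Let
$$G(t)=\frac{e^{-t}}{8\pi\cosh(t/2)},\qquad t\ge0.$$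

(a) *$P\,G(d(\cdot,p))=0$ off $p$.* From $|x|=\tanh(d/2)$ we get $e^{-d}=\frac{1-|x|}{1+|x|}$ and $\frac w{\cosh(d/2)}=\frac{1-|x|^2}{\sqrt2}$, so
$$w\,G(d)=\frac{(1-|x|)^2}{8\sqrt2\,\pi}=\frac{1+|x|^2-2|x|}{8\sqrt2\,\pi}.$$
In $\mathbb R^3$, $\Delta|x|=2/|x|$ is harmonic off $0$, and $\Delta(1+|x|^2)=6$ is constant. So $\Delta^2(wG)=0$ off $0$, and (9) gives the claim.

(b) *$0<G(t)\le\frac1{4\pi}e^{-3t/2}$, and $G$ is strictly decreasing and strictly convex on $[0,\infty)$.* The bound follows from $\cosh(t/2)\ge\frac12e^{t/2}$. With $T=\tanh(t/2)\ge0$, $(\log G)'=-1-\frac T2<0$ and $(\log G)''=-\frac14(1-T^2)$, so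
$$\frac{G''}G=\Big(1+\frac T2\Big)^2-\frac14(1-T^2)=\frac34+T+\frac12T^2>0 .$$

**Step 2: the sum.** *Purpose: make $N$ points indistinguishable.* Let $\gamma$ translate its axis $A$ by $\ell$, let $r$ be the distance to $A$, and let $z$ be the arclength parameter of the foot point on $A$. Then $\gamma$ maps a point with coordinates $(r,z)$ to one with $(r,z+\ell)$; it may also act on the angle around $A$. Take an integer $N\ge\ell$, put $s=\ell/N\le1$, and let $p_j\in A$ be the point with $z=js$, $j\in\mathbb Z$. The set $\{p_j\}$ is $\gamma$-invariant and gives $N$ points of $\mathbb H^3/\langle\gamma\rangle$. Put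
$$\Phi=\sum_{j\in\mathbb Z}G(d(\cdot,p_j)),\qquad\cosh d(\cdot,p_j)=\cosh r\cosh(z-js),$$
the second formula being the hyperbolic Pythagorean theorem. Since $d(\cdot,p_j)\ge|z-js|$, (b) shows that the series converges locally uniformly. A locally uniform limit of solutions of $P v=0$ is a distributional solution, hence smooth by elliptic regularity. So $\Phi$ is smooth off $\{p_j\}$ with $P\Phi=0$ there, and $\sum_{j\ne i}G(d(\cdot,p_j))$ is smooth near $p_i$. Moreover $\Phi$ depends only on $(r,z)$, is $s$-periodic in $z$ (in particular $\gamma$-invariant), and is invariant under the reflection $z\mapsto2is-z$ in the plane orthogonal to $A$ at $p_i$, which exchanges $p_j$ and $p_{2i-j}$. By periodicity $\Phi$ takes one and the same value at all $p_j$; call it $\Phi_0=\Phi(p_0)$.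

**Step 3: $\Phi<\Phi_0$ off $\{p_j\}$.** *Purpose: $1-\Phi/\Phi_0$ will vanish only at the points.* If $r>0$, then $d(\cdot,p_j)>|z-js|$ for every $j$, so $\Phi(r,z)<\Phi(0,z)$ because $G$ is strictly decreasing. On the axis, for $0\le z\le s$,
$$\Phi(0,z)=\sum_{j\le0}G(z-js)+\sum_{j\ge1}G(js-z)$$
is a sum of strictly convex functions of $z$, so it is strictly convex. Its values at $z=0$ and $z=s$ are both $\Phi_0$, so it is $<\Phi_0$ for $0<z<s$. Periodicity covers the rest of the axis.

**Step 4: $\Phi/\Phi_0\le C_1e^{-3r/2}$ with $C_1$ universal.** *Purpose: cutting off deep in the tube will cost little, uniformly in $N$ and $\ell$.* A left Riemann sum of a decreasing function dominates the integral, so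
$$\Phi_0\ge\sum_{j\ge0}G(js)\ge\frac1s\int_0^\infty G .$$
From $e^d\ge\cosh d=\cosh r\cosh(z-js)\ge\frac14e^{r+|z-js|}$ we get $e^{-3d/2}\le8\,e^{-3r/2}e^{-3|z-js|/2}$. On each side of $z$ the numbers $|z-js|$ are at least $0,s,2s,\dots$, so
$$\Phi\le\frac8{4\pi}e^{-3r/2}\sum_je^{-3|z-js|/2}\le\frac2\pi e^{-3r/2}\cdot\frac2{1-e^{-3s/2}}.$$
By concavity of $y\mapsto1-e^{-y}$ and $s\le1$, $1-e^{-3s/2}\ge(1-e^{-3/2})s\ge\frac s2$. So $\Phi\le\frac8{\pi s}e^{-3r/2}$, and the claim holds with $C_1=8/\big(\pi\int_0^\infty G\big)$. The factors $1/s$ have cancelled.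

## 9. From cones to spheres: the metric inside a deep tube

Now let $(M^3,\bar g)$ contain a tube isometric to $\{r<\rho\}/\langle\gamma\rangle$, with $\rho\ge5$.

**Step 5: the function $\hat u$ on $M$.** *Purpose: transplant $1-\Phi/\Phi_0$ to $M$ and keep $P\hat u\le-\frac12$.* Let $\zeta=\zeta_0(r-\rho)$, where $\zeta_0$ is a fixed smooth function with values in $[0,1]$, chosen so that $\zeta=1$ for $r\le\rho-2$ and $\zeta=0$ for $r\ge\rho-1$. Put
$$\hat u=1-\zeta\,\Phi/\Phi_0\ \text{ in the tube},\qquad\hat u=1\ \text{ outside}.$$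
By Step 3, $\hat u\ge0$, and $\hat u$ vanishes exactly at the $N$ points $p_j$. We compute $P\hat u$ off the $p_j$.

* For $r\le\rho-2$: $P\hat u=P1-P\Phi/\Phi_0=-\frac{15}{16}$. Where $\hat u=1$ with $r\ge\rho-1$ or outside the tube, also $P\hat u=-\frac{15}{16}$.
* For $\rho-2\le r\le\rho-1$: here $r\ge3$, so a unit ball in $\mathbb H^3$ around such a point lies in $\{r\ge2\}$, where $P\Phi=0$ and, by Step 4, $\Phi\le C_1\Phi_0e^{-3(\rho-3)/2}$. Interior elliptic estimates give $|\nabla^kv|\le C\sup|v|$ at the center of a unit ball on which $Pv=0$, for $k\le4$. One constant serves all unit balls because $\mathbb H^3$ is homogeneous and $P$ is isometry invariant. So $|\nabla^k\Phi|\le C\Phi_0e^{-3\rho/2}$ for $k\le4$.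

 The derivatives of $\zeta$ up to order four are bounded universally. Indeed the metric is $dr^2+\sinh^2r\,d\theta^2+\cosh^2r\,dz^2$, and in the orthonormal frame $e_r,e_\theta,e_z$ the only nonzero covariant derivatives are
 $$\nabla_{e_\theta}e_r=\coth r\,e_\theta,\quad\nabla_{e_\theta}e_\theta=-\coth r\,e_r,\quad\nabla_{e_z}e_r=\tanh r\,e_z,\quad\nabla_{e_z}e_z=-\tanh r\,e_r .$$
 Since $\tanh'=1-\tanh^2$ and $\coth'=1-\coth^2$, the components of each $\nabla^kr$ are polynomials in $\tanh r$ and $\coth r$, hence bounded for $r\ge1$.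

 Expanding $P(\zeta\Phi)$ by the product rule, $P\hat u=-\frac{15}{16}-P(\zeta\Phi)/\Phi_0\le-\frac{15}{16}+C_3e^{-3\rho/2}$ with $C_3$ universal.

Choose $\rho_0\ge5$ with $C_3e^{-3\rho_0/2}\le\frac7{16}$. For $\rho\ge\rho_0$,
$$P\hat u\le-\tfrac12\quad\text{on }M\setminus\{p_j\}.\tag{10}$$

**Step 6: the cone at $p_j$.** *Purpose: find the exact local form.* In ball coordinates centered at $p_j$, for $|x|$ small we have $\zeta=1$, and (a) gives
$$w\hat u=\alpha|x|+k(x),\qquad\alpha=\frac1{4\sqrt2\,\pi\Phi_0},\qquad k=w-\frac1{\Phi_0}\Big[\frac{1+|x|^2}{8\sqrt2\,\pi}+w\sum_{i\ne j}G(d(\cdot,p_i))\Big].$$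
The function $k$ is smooth, and:

* $k(0)=0$, because $\hat u(p_j)=0$.
* $dk(0)=0$. The functions $w$ and $|x|^2$ are radial. The sum over $i\ne j$ is invariant under rotations about $A$, which kill the components of its differential orthogonal to $A$, and under the reflection at $p_j$, which kills the component along $A$.
* $\Delta^2k=w^{-7}P\hat u=-\frac{15}{16}w^{-7}<0$ off $0$, since $|x|$ is biharmonic there; by continuity this holds at $0$ too.

The first two points give $k=O(|x|^2)$. Fix $r_0>0$ so small that the balls $|x|<2r_0$ around the $N$ points are disjoint, embedded and inside $\{r<1\}$, and that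
$$|k|\le\tfrac\alpha2|x|\quad\text{for }|x|\le2r_0 .\tag{11}$$

**Step 7: smoothing and scaling up.** *Purpose: define the metric.* Let $\chi$ be a smooth cutoff with $0\le\chi\le1$, $\chi=1$ for $|x|\le r_0$ and $\chi=0$ for $|x|\ge2r_0$. For $0<\varepsilon\le r_0$ set
$$\hat u_\varepsilon=\hat u+\sum_jw^{-1}\alpha\chi\big(\sqrt{\varepsilon^2+|x|^2}-|x|\big),\qquad u=m\hat u_\varepsilon,\quad m=8^{1/8}\alpha^{-1}\varepsilon^{-1/2},\qquad g=u^{-4}\bar g .$$

**Step 8: the inequality near the points, $|x|\le r_0$.** Here $h_\varepsilon:=w\hat u_\varepsilon=\alpha\sqrt{\varepsilon^2+|x|^2}+k$ is smooth, and by (11)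
$$h_\varepsilon\ge\tfrac\alpha2\sqrt{\varepsilon^2+|x|^2}>0 .$$
By (9), $P\hat u_\varepsilon=w^7\Delta^2h_\varepsilon$, and $\hat u_\varepsilon^7w^7=h_\varepsilon^7$. Using (8) and $\Delta^2k<0$,
$$-u^7Pu=m^8h_\varepsilon^7(-\Delta^2h_\varepsilon)\ge m^8\Big(\frac\alpha2\Big)^7(\varepsilon^2+|x|^2)^{7/2}\cdot15\,\alpha\,\varepsilon^4(\varepsilon^2+|x|^2)^{-7/2}=\frac{15}{2^7}m^8\alpha^8\varepsilon^4=\frac{15\cdot8}{128}=\frac{15}{16}.$$
The two powers of $\varepsilon^2+|x|^2$ cancel exactly, and $m$ was chosen to give $\frac{15}{16}$.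

**Step 9: the inequality on $K=M\setminus\bigcup_j\{|x|<r_0\}$.** On the compact set $K$ we have $\hat u\ge c$ for some $c>0$, and $\hat u_\varepsilon\ge\hat u$. Since $\sqrt{\varepsilon^2+|x|^2}-|x|=\varepsilon^2/(\sqrt{\varepsilon^2+|x|^2}+|x|)$, we have $\hat u_\varepsilon-\hat u=O(\varepsilon^2)$ in $C^4(K)$. So by (10) $P\hat u_\varepsilon\le-\frac14$ for small $\varepsilon$, and
$$-u^7Pu=m^8\hat u_\varepsilon^7(-P\hat u_\varepsilon)\ge\tfrac14m^8c^7\to\infty\quad(\varepsilon\to0).$$
By (7) and Steps 8 and 9, $u>0$ is smooth and $Q_g\ge q_0=Q_{\bar g}$ on all of $M$ for all small $\varepsilon$. No final rescaling is needed.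

**Step 10: the volume.** Near $p_j$, $u^{-6}dV_{\bar g}=(mh_\varepsilon)^{-6}dx$ by (9). On $|x|\le\varepsilon$, (11) gives $h_\varepsilon\le\sqrt2\,\alpha\varepsilon+\frac12\alpha\varepsilon\le2\alpha\varepsilon$, so $mh_\varepsilon\le2\cdot8^{1/8}\varepsilon^{1/2}$ and $(mh_\varepsilon)^{-6}\ge8^{-3/4}2^{-6}\varepsilon^{-3}$. The ball $|x|\le\varepsilon$ has Euclidean volume $\frac{4\pi}3\varepsilon^3$. Hence
$$V_M(g)\ge Nv_1,\qquad v_1=\tfrac{4\pi}3\,2^{-9/4}\,2^{-6}>0\ \text{ universal}.$$
The quantities $\alpha$, $r_0$, $c$ and the admissible $\varepsilon$ all depend on $N$, but $v_1$ and $\rho_0$ do not. The integer $N\ge\ell$ was arbitrary, so $V_M(g)$ can be made larger than any $\Lambda$. This proves the first part of Theorem 3.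

## 10. Deep tubes and finite covers

It remains to find tubes of radius $\rho_0$. Let $M=\mathbb H^3/\Gamma$ be closed, with $\Gamma$ discrete and torsion-free, let $\ell$ now be the length of its shortest closed geodesic, and let $\gamma\in\Gamma$ realize it, with axis $A$. Every nontrivial element of $\Gamma$ translates along an axis covering a closed geodesic of $M$, and its translation length is its minimal displacement. So *every nontrivial element of $\Gamma$ moves every point by at least $\ell$.*

**Step 11: the stabilizer of $A$ is $\langle\gamma\rangle$.** *Purpose: know which translates of $A$ coincide with $A$.* A nontrivial element of $\Gamma$ fixes no point of $\mathbb H^3$, so the stabilizer acts freely on $A\cong\mathbb R$ by isometries. Reflections of a line have fixed points, so it acts by translations. By discreteness it is infinite cyclic. If its generator translated by less than $\ell$, it would contradict the minimality of $\ell$; hence it is $\langle\gamma\rangle$.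

**Step 12: $d(A,hA)\ge\ell/2$ for $h\in\Gamma\setminus\langle\gamma\rangle$.** *Purpose: separate the translates.* Otherwise there are $x,x'\in A$ with $y=hx'$ and $d(x,y)<\ell/2$. As $\gamma$ translates $A$ by $\ell$, some $k$ has $d(\gamma^kx',x)\le\ell/2$. Let $h'=h\gamma^{-k}$, which is $\ne1$ because $h\notin\langle\gamma\rangle$. Since $h'(\gamma^kx')=y$,
$$d(h'x,x)\le d(h'x,h'\gamma^kx')+d(y,x)=d(x,\gamma^kx')+d(y,x)<\ell,$$
a contradiction.

So if $U$ is the open $\ell/4$-neighborhood of $A$ and $hU\cap U\ne\emptyset$, then $d(A,hA)<\ell/2$ and $h\in\langle\gamma\rangle$. Hence $U/\langle\gamma\rangle$ embeds in $M$: there is a tube of radius $\ell/4$, and $\ell/4\ge\rho_0$ as soon as $\ell\ge4\rho_0$.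

**Step 13: passing to a cover.** *Purpose: make the shortest geodesic long.* A group is residually finite if each nontrivial element lies outside some normal subgroup of finite index; for example, $k\in\mathbb Z\setminus\{0\}$ lies outside $2|k|\mathbb Z$. Mal'cev's theorem says that finitely generated linear groups are residually finite. Let $M_0=\mathbb H^3/\Gamma_0$ be any closed hyperbolic $3$-manifold. Then $\Gamma_0$ is finitely generated, as the fundamental group of a closed manifold, and linear, since the isometry group of $\mathbb H^3$ embeds in $GL_4(\mathbb R)$ via the hyperboloid model.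

Only finitely many conjugacy classes of nontrivial elements of $\Gamma_0$ have translation length $<4\rho_0$. Indeed each such class has a member moving some point of a fixed compact fundamental domain by less than $4\rho_0$, and by proper discontinuity there are finitely many such members. For each of these classes choose a finite-index normal subgroup not containing a representative; by normality it misses the whole class. The intersection of these subgroups is normal of finite index, and all its nontrivial elements have translation length $\ge4\rho_0$. The corresponding finite cover of $M_0$ has shortest closed geodesic of length $\ge4\rho_0$, so it has a tube of radius $\rho_0$ by Step 12, and the first part of Theorem 3 applies to it. $\blacksquare$
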